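\title{Commuting and doubly commuting contractions\\ and the local lifting property}

\begin{abstract}
We show that the universal unital $C^*$-algebra generated by $n$ commuting contractions has the lifting property for every $n$; for $n=2$ this algebra is the maximal $C^*$-algebra of the bidisk algebra. In contrast, $C^*_{\max}(A(\mathbb D))\otimes_{\max}C^*_{\max}(A(\mathbb D))$, the universal $C^*$-algebra generated by two doubly commuting contractions, fails the local lifting property. This answers two questions left open by Blecher and Duncan. It follows that $C^*(\mathbb F_r\times\mathbb F_s)$ has the local lifting property if and only if $\min(r,s)=1$. The positive result comes from an approximate dilation of almost commuting contractions to commuting ones. The negative result combines clock and shift matrices twisted by a Hadamard matrix with property (T) of $SL_3(\mathbb Z)$.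
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb D$ be the open unit disk, and let $A(\mathbb D)\subseteq C(\mathbb T)$ and $A(\mathbb D^2)\subseteq C(\mathbb T^2)$ be the disk and bidisk algebras, that is, the closures of the polynomials in the supremum norm, with the matrix norms inherited from $C(\mathbb T)$ and $C(\mathbb T^2)$. For an operator algebra $A$, the \emph{maximal $C^*$-algebra} $C^*_{\max}(A)$ is the $C^*$-algebra generated by a completely isometric copy of $A$ such that every completely contractive homomorphism from $A$ into a $C^*$-algebra $B$ extends uniquely to a $*$-homomorphism $C^*_{\max}(A)\to B$. Thus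
\[
\mathcal C:=C^*_{\max}(A(\mathbb D))
\]
is the universal unital $C^*$-algebra generated by a contraction $z$.

We write ``ucp'' for ``unital completely positive''. A unital $C^*$-algebra $A$ has Kirchberg's \emph{local lifting property} (LLP) if for every unital $C^*$-algebra $D$, every closed two-sided ideal $I\subseteq D$ with quotient map $q$, every ucp map $u:A\to D/I$ and every finite-dimensional operator system $E\subseteq A$ there is a ucp map $v:E\to D$ with $q\circ v=u|_E$. A separable unital $C^*$-algebra $A$ has the \emph{lifting property} (LP) if every such $u$ has a ucp lift $v:A\to D$; restricting the lift shows that the LP implies the LLP. By a theorem of Kirchberg,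
\begin{equation}\label{eq:kirchberg}
A\text{ has the LLP}\iff A\otimes_{\min}B(\ell^2)=A\otimes_{\max}B(\ell^2).
\end{equation}
So the LLP is nuclearity tested against the single algebra $B(\ell^2)$, and nuclear $C^*$-algebras have it.

An operator algebra $A$ is \emph{$C^*$-nuclear} if $A\otimes_{\min}B=A\otimes_{\max}B$ completely isometrically for every $C^*$-algebra $B$. It is known that $A(\mathbb D^2)$ is $C^*$-nuclear, that $\mathcal C$ has the LLP but is not exact, and that $\mathcal C\subseteq C^*_{\max}(A(\mathbb D^2))$, so that $C^*_{\max}(A(\mathbb D^2))$ is not exact either. (We use none of these three facts.) One then asks whether the property that $\mathcal C$ does have survives the passage from one variable to two. There are two natural two-variable algebras, and Blecher and Duncan \cite{BD} leave both cases open: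
\begin{enumerate}
\item[(1)] Does $C^*_{\max}(A(\mathbb D^2))$ have the LLP?
\item[(2)] Does $\mathcal C\otimes_{\max}\mathcal C$ have the LLP?
\end{enumerate}

Both algebras are given by generators and relations. Let $\mathfrak A_n$ be the universal unital $C^*$-algebra generated by $n$ commuting contractions $z_1,\dots,z_n$; no relation between $z_i$ and $z_j^*$ is imposed. Ando's theorem gives $C^*_{\max}(A(\mathbb D^2))=\mathfrak A_2$ (Lemma~\ref{lem:ident}). The algebra
\[
\mathcal X:=\mathcal C\otimes_{\max}\mathcal C,\qquad \alpha=z\otimes1,\quad\beta=1\otimes z,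
\]
is universal for two \emph{doubly commuting} contractions: $[\alpha,\beta]=[\alpha,\beta^*]=0$, where $[a,b]=ab-ba$. There are surjections $\mathfrak A_2\to\mathcal X\to C(\overline{\mathbb D}^2)$ sending generators to generators, and the last algebra is commutative, hence nuclear, hence has the LLP.

In one variable nothing obstructs lifting: a contraction in $D/I$ lifts to a contraction in $D$, so every unital $*$-homomorphism $\mathcal C\to D/I$ lifts to a $*$-homomorphism. In two variables this fails.

\begin{example}\label{ex:shift}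
Let $S$ be the unilateral shift on $\ell^2$. The classes of $S$ and $S^*$ in the Calkin algebra are commuting unitaries, but no compact perturbations $A$ of $S$ and $B$ of $S^*$ commute. Indeed, if $AB=BA=T$, then $T-1$ is compact, so for large $k$ the space $\ell^2$ is the direct sum of the finite-dimensional space $\ker T^k$ and the closed space $\operatorname{ran}T^k$, on which $T$ is invertible. Both spaces are invariant under $A$ and $B$, and $A$ is invertible on the second because $AB=BA$ is. Hence $A$ has Fredholm index $0$, whereas $S$ has index $-1$.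
\end{example}

A ucp lift asks for less than a commuting lift. By Stinespring's theorem it asks for operators that satisfy the relations exactly on a larger space and whose compressions lift the given elements. One might guess that this is possible for both algebras or for neither, or that $\mathcal X$, a tensor product of two algebras with the LLP, is the better behaved one. In fact the answer to (1) is yes and the answer to (2) is no.

\begin{theorem}\label{thm:A}
For every $n\ge1$ the algebra $\mathfrak A_n$ has the LP. In particular $C^*_{\max}(A(\mathbb D^2))=\mathfrak A_2$ has the LP, hence the LLP.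
\end{theorem}

\begin{theorem}\label{thm:B}
The algebra $\mathcal X=\mathcal C\otimes_{\max}\mathcal C$ does not have the LLP. More precisely, there are integers $d_n$ and a unital $*$-homomorphism $\sigma:\mathcal X\to\prod_nM_{d_n}/\bigoplus_nM_{d_n}$ whose restriction to the operator system
\[
E=\operatorname{span}\{1,\alpha,\beta,\alpha^*,\beta^*,\alpha^*\alpha,\alpha\alpha^*,\beta^*\beta,\beta\beta^*\}
\]
has no ucp lift to $\prod_nM_{d_n}$.
\end{theorem}

Here $\prod_n$ consists of the bounded sequences and $\bigoplus_n$ of those whose norms tend to $0$. Let $\mathbb F_r$ be the free group on $r$ generators, $\mathbb F_\infty$ the one on countably many, and $C^*(G)$ the full group $C^*$-algebra of a discrete group $G$.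

\begin{corollary}\label{cor:C}
For $r,s\in\{1,2,\dots,\infty\}$, the algebra $C^*(\mathbb F_r\times\mathbb F_s)$ has the LLP if and only if $\min(r,s)=1$.
\end{corollary}

Both theorems come down to one question: can contractions that almost satisfy the relations be dilated, approximately and with an error that depends only on the defect, to contractions that satisfy them exactly? For commutation the answer is yes, by an explicit construction with a shift and triangular similarities (Section~\ref{sec:A}). For double commutation we find the obstruction first for two long families of unitaries (Section~\ref{sec:twist}). We then pack each family into a bounded number of unitaries in such a way that property (T) allows us to unpack it (Section~\ref{sec:unpack}), and finally code these unitaries into one contraction (Section~\ref{sec:B}). Section~\ref{sec:C} treats free groups.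

\section{Tools for lifting}\label{sec:tools}

Inner products are linear in the first variable, $\mathrm i=\sqrt{-1}$, and $e_{st}$ are matrix units. An \emph{operator system} in a unital $C^*$-algebra is a self-adjoint subspace that contains the unit; ucp maps are contractive and preserve adjoints. We use the following standard results.
\begin{enumerate}
\item[(F1)] (Ando) If $T_1,T_2$ are commuting contractions on a Hilbert space $H$, there are commuting unitaries $U_1,U_2$ on a Hilbert space $K\supseteq H$ with $T_1^aT_2^b=P_HU_1^aU_2^b|_H$ for all $a,b\ge0$.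
\item[(F2)] (Arveson's extension theorem) A ucp map from an operator system $E\subseteq A$ into $B(H)$ extends to a ucp map $A\to B(H)$.
\item[(F3)] (Stinespring) A ucp map $\varphi:A\to B(H)$ has the form $W^*\pi(\cdot)W$ with $\pi$ a unital representation on a Hilbert space $K$ and $W:H\to K$ an isometry. One may take $K=\overline{\operatorname{span}}\,\pi(A)WH$, which is separable if $A$ and $H$ are.
\item[(F4)] (Arveson \cite{Arv}) If $A$ is separable and unital, the set of ucp maps $A\to D/I$ that have a ucp lift is closed in the point-norm topology.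
\item[(F5)] (Arveson \cite{Arv}) Every closed ideal $J$ of a $C^*$-algebra $R$ has a quasicentral approximate unit: a net $0\le e_\nu\le1$ in $J$ with $\|x-e_\nu x\|\to0$ for $x\in J$ and $\|[e_\nu,r]\|\to0$ for $r\in R$.
\item[(F6)] (Kirchberg) $C^*(\mathbb F_\infty)$ has the LP.
\end{enumerate}
Recall also that unital $*$-homomorphisms out of $A\otimes_{\max}B$ correspond to pairs of unital $*$-homomorphisms out of $A$ and $B$ with commuting ranges.

\begin{lemma}\label{lem:ident}
$C^*_{\max}(A(\mathbb D^2))=\mathfrak A_2$, with the coordinate functions corresponding to $z_1,z_2$.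
\end{lemma}

\begin{proof}
Let $T_1,T_2$ be commuting contractions in a unital $C^*$-algebra, represented faithfully. By (F1), for a matrix $p$ of polynomials $p(T_1,T_2)$ is a compression of $p(U_1,U_2)$, whose norm is at most $\sup_{\mathbb T^2}\|p\|$. So $p\mapsto p(T_1,T_2)$ extends to a unital completely contractive homomorphism of $A(\mathbb D^2)$. For $T_j=z_j$ we obtain $\iota:A(\mathbb D^2)\to\mathfrak A_2$, whose range generates $\mathfrak A_2$; it is completely isometric because its composition with the natural map $\mathfrak A_2\to C(\mathbb T^2)$ is the inclusion.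

Now let $\psi:A(\mathbb D^2)\to B$ be a completely contractive homomorphism. Then $e=\psi(1)$ is a contractive idempotent, hence a projection: for $\xi=e\xi$ we have $\|e^*\xi-\xi\|^2=\|e^*\xi\|^2-\|\xi\|^2\le0$, so $e^*e=e$. Thus $\psi$ is a unital homomorphism into $eBe$, determined by the images of the coordinate functions, which are commuting contractions. The unital $*$-homomorphism $\mathfrak A_2\to eBe$ that they define is the unique extension of $\psi$.
\end{proof}

\begin{lemma}\label{lem:liftcontr}
If $q:D\to B$ is a surjective $*$-homomorphism, every contraction $b\in B$ is the image of a contraction.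
\end{lemma}

\begin{proof}
We may adjoin units. Let $q(d)=b$ and $f(t)=\min(1,t^{-1/2})$. Then $\|df(d^*d)\|^2\le\sup_ttf(t)^2=1$, and $q(df(d^*d))=bf(b^*b)=b$ because $f=1$ on $[0,1]$.
\end{proof}

\begin{lemma}[Retracts]\label{lem:retract}
Let $s:A\to B$ and $p:B\to A$ be ucp maps between unital $C^*$-algebras with $p\circ s=\mathrm{id}_A$. If $B$ has the LLP, so does $A$. If $A,B$ are separable and $B$ has the LP, so does $A$.
\end{lemma}

\begin{proof}
Let $u:A\to D/I$ be ucp and $E\subseteq A$ a finite-dimensional operator system. Then $s(E)$ is a finite-dimensional operator system in $B$. If $v$ is a ucp lift of $u\circ p$ on $s(E)$, then $v\circ s$ lifts $u\circ p\circ s=u$ on $E$. For the LP replace $E$ by $A$ and $s(E)$ by $B$.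
\end{proof}

The next lemma passes approximate intertwining from generators to words. It is the reason why estimates for adjoints accompany the estimates for generators below.

\begin{lemma}[Telescoping]\label{lem:tele}
Let $a_1,\dots,a_n\in B(H)$ and $S_1,\dots,S_n\in B(K)$ be contractions, and let $V:H\to K$ satisfy $\|S_jV-Va_j\|\le\varepsilon$ and $\|S_j^*V-Va_j^*\|\le\varepsilon$ for all $j$. If $\mathbf w=\ell_1\cdots\ell_p$ is a word in $n$ letters and their adjoints, then $\|\mathbf w(S)V-V\mathbf w(a)\|\le p\varepsilon$.
\end{lemma}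

\begin{proof}
Each of the $p$ terms of
\[
\mathbf w(S)V-V\mathbf w(a)=\sum_{r=1}^p\ell_1(S)\cdots\ell_{r-1}(S)\,\bigl(\ell_r(S)V-V\ell_r(a)\bigr)\,\ell_{r+1}(a)\cdots\ell_p(a)
\]
has norm at most $\varepsilon$.
\end{proof}

\section{Almost commuting contractions dilate to commuting contractions}\label{sec:A}

For a unital $C^*$-algebra $R$ we regard scalar matrices as matrices over $R$. A \emph{unit column} is a $V\in M_{L,1}(\mathbb C)$ with $V^*V=1$; then $y\mapsto V^*yV$ is a ucp map $M_L(R)\to R$.

\begin{proposition}\label{prop:dil}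
For every $n\ge1$ and $\varepsilon\in(0,1)$ there are $\delta=\delta_n(\varepsilon)\in(0,1)$ and $L=L_n(\varepsilon)\in\mathbb N$ with the following property. For every unital $C^*$-algebra $R$ and all contractions $a_1,\dots,a_n\in R$ with $\|[a_i,a_j]\|\le\delta$ for all $i,j$, there are commuting contractions $S_1,\dots,S_n\in M_L(R)$ and a unit column $V\in M_{L,1}(\mathbb C)$ such that
\begin{enumerate}
\item[(i)] $\|S_jV-Va_j\|\le\varepsilon$ and $\|S_j^*V-Va_j^*\|\le\varepsilon$ for all $j$;
\item[(ii)] if $x\in R$ is a contraction with $\|[x,a_j]\|\le\delta$ for all $j$, then $\|[x\otimes1_L,S_j]\|\le\varepsilon$ for all $j$.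
\end{enumerate}
\end{proposition}

Only (i) is needed for Theorem~\ref{thm:A}. Property (ii) carries the induction: once $a_1,\dots,a_n$ have been dilated, it says that $a_{n+1}$ still almost commutes with the dilations.

\subsection{Two contractions, one of them unitary}\label{sub:unitary}

Let $a$ be a unitary and $b$ a contraction in $R$ with $\|[a,b]\|\le\delta$. Fix $M\ge1$ and let $\epsilon_0,\dots,\epsilon_M$ be the standard columns of length $M+1$, which we call levels. Let $a$ act as a truncated shift and let $b$ act level by level: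
\[
S=\sum_{i<M}\epsilon_{i+1}\,a\,\epsilon_i^*,\qquad T=\bigoplus_{i=0}^MT_i,\qquad T_0=b .
\]
Then $ST=TS$ means $T_{i+1}a=aT_i$, which forces $T_i=a^iba^{-i}$. These are contractions with $\|T_i-b\|=\|[a^i,b]\|\le i\delta$. For the unit column $V=(M+1)^{-1/2}\sum_i\epsilon_i$ we get
\[
SV-Va=-(M+1)^{-1/2}\epsilon_0a,\qquad S^*V-Va^*=-(M+1)^{-1/2}\epsilon_Ma^*,
\]
and $\|TV-Vb\|,\|T^*V-Vb^*\|\le M\delta$. Choosing first $M$ large and then $\delta$ small gives (i). The commutator has been absorbed into a slow drift of $b$ along the levels, and the truncation costs little because $V$ is spread over many levels. Note that $S$ is nilpotent: it resembles the unitary $a$ only on the range of $V$.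

If $a$ is merely a contraction, $T_1a=ab$ may have no solution near $b$. The remedy is to make the step from one level to the next bounded below by adding a small coordinate $g>0$, at the price of doubling the size of the level:
\[
\Sigma=\begin{pmatrix}a\\ g1\end{pmatrix}=Q\begin{pmatrix}0\\ g1\end{pmatrix},\qquad Q=\begin{pmatrix}1&g^{-1}a\\0&1\end{pmatrix}.
\]
The column $(0,g1)^{\mathrm t}$ intertwines $b$ with $b\oplus b$, so $\Sigma$ intertwines $b$ with
\begin{equation}\label{eq:sim}
Q(b\oplus b)Q^{-1}=\begin{pmatrix}b&g^{-1}[a,b]\\0&b\end{pmatrix}.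
\end{equation}
We need $g$ small, so that $\Sigma$ is close to $(a,0)^{\mathrm t}$, and $g^{-1}\delta$ small, so that \eqref{eq:sim} is close to $b\oplus b$; the choice $g=\sqrt\delta$ serves both. Since $Q$ does not depend on $b$, a commuting family of $b$'s stays commuting.

\subsection{The general case}

\begin{proof}[Proof of Proposition~\ref{prop:dil}]
We use induction on $n$. For $n=1$ take $\delta=\varepsilon$, $L=1$, $S_1=a_1$, $V=1$. Assume the statement for $n$ and let $\varepsilon\in(0,1)$.

\emph{Constants.} Choose $M\ge1$ with $(M+1)^{-1/2}\le\varepsilon/2$. For $t>0$ put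
\[
\gamma_0=t,\qquad\gamma_{i+1}=\gamma_i+2\sqrt{\gamma_i},\qquad g_i=\sqrt{\gamma_i},\qquad\Gamma=\sum_{i<M}g_i .
\]
The number $\gamma_i$ will bound the commutators on level $i$. The sequence $\gamma_i$ increases, and for fixed $M$ both $\Gamma$ and $\gamma_M$ tend to $0$ with $t$. Choose $t$ with $\Gamma\le\varepsilon/4$ and $\gamma_M\le\varepsilon$; then $t\le\sqrt t\le\Gamma$. Let $L'=L_n(t)$ and $\delta_{n+1}(\varepsilon)=\min(\delta_n(t),t)$.

\emph{The levels.} Let $a_1,\dots,a_n$ and $a:=a_{n+1}$ be contractions in $R$ whose commutators have norm at most $\delta_{n+1}(\varepsilon)$. The induction hypothesis, with $t$ in place of $\varepsilon$, gives commuting contractions $B_1,\dots,B_n\in R':=M_{L'}(R)$ and a unit column $V'$. For $y\in R$ write $y'=y\otimes1_{L'}\in R'$ and $y^{(i)}=y'\otimes1_{2^i}\in M_{2^i}(R')$, so that $y^{(i+1)}=y^{(i)}\oplus y^{(i)}$. Put $T_{j,0}=B_j$ and, for $0\le i<M$,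
\[
T_{j,i+1}=\begin{pmatrix}T_{j,i}&g_i^{-1}[a^{(i)},T_{j,i}]\\0&T_{j,i}\end{pmatrix},\qquad
\Sigma_i=\begin{pmatrix}a^{(i)}\\ g_i1\end{pmatrix},\qquad
Q_i=\begin{pmatrix}1&g_i^{-1}a^{(i)}\\0&1\end{pmatrix}.
\]
As in \eqref{eq:sim}, $T_{j,i+1}=Q_i(T_{j,i}\oplus T_{j,i})Q_i^{-1}$ and $T_{j,i+1}\Sigma_i=\Sigma_iT_{j,i}$. Since $Q_i$ does not depend on $j$, the elements $T_{1,i},\dots,T_{n,i}$ commute for each $i$.

Call a contraction $x\in R$ \emph{admissible} if $\|[x,a_j]\|\le\delta_n(t)$ for $j\le n$; the element $a$ is admissible. We claim that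
\begin{equation}\label{eq:gamma}
\|[x^{(i)},T_{j,i}]\|\le\gamma_i\qquad(0\le i\le M,\ 1\le j\le n)
\end{equation}
for every admissible $x$. For $i=0$ this is (ii) of the induction hypothesis. If \eqref{eq:gamma} holds on level $i$ for all admissible elements, then $[x^{(i+1)},T_{j,i+1}]$ has diagonal entries $[x^{(i)},T_{j,i}]$ and off-diagonal entry $g_i^{-1}[x^{(i)},[a^{(i)},T_{j,i}]]$. The latter has norm at most $2g_i^{-1}\gamma_i$, by \eqref{eq:gamma} for $a$ and $\|x\|\le1$. The total is at most $\gamma_i+2\sqrt{\gamma_i}=\gamma_{i+1}$.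

By \eqref{eq:gamma} for $a$, $\|T_{j,i+1}-T_{j,i}\oplus T_{j,i}\|\le g_i^{-1}\gamma_i=g_i$. Summing,
\begin{equation}\label{eq:drift}
\|T_{j,i}-B_j\otimes1_{2^i}\|\le\Gamma,\qquad\|T_{j,i}\|\le1+\Gamma\qquad(0\le i\le M),
\end{equation}
and $\|\Sigma_i\|\le1+g_i\le1+\Gamma$ for $i<M$.

\emph{The commuting contractions.} Let $L=L'(2^{M+1}-1)$ and view $M_L(R)$ as matrices over $R'$ acting on $\bigoplus_{i=0}^M(R')^{2^i}$. Let $\widetilde T_j=\bigoplus_iT_{j,i}$, and let $\widetilde S$ map the $i$-th summand to the $(i+1)$-st by $\Sigma_i$ for $i<M$ and annihilate the $M$-th. The $\widetilde T_j$ commute with each other, they commute with $\widetilde S$ by the intertwining relation, and all these elements have norm at most $1+\Gamma$. So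
\[
T_j=(1+\Gamma)^{-1}\widetilde T_j\quad(1\le j\le n),\qquad S=(1+\Gamma)^{-1}\widetilde S
\]
are $n+1$ commuting contractions, and $\|\widetilde T_j-T_j\|=\|\Gamma T_j\|\le\Gamma$, $\|\widetilde S-S\|\le\Gamma$.

\emph{Property (i).} Let $\epsilon_{i,r}$ be the standard column over $R'$ for the $r$-th coordinate of the $i$-th summand; it is a scalar $L\times L'$ matrix. Put $V''=(M+1)^{-1/2}\sum_{i=0}^M\epsilon_{i,1}$ and $V=V''V'$, a unit column because $V''^*V''=1_{L'}$. For $i<M$ we have $\widetilde S\epsilon_{i,1}=\epsilon_{i+1,1}a'+g_i\epsilon_{i+1,2^i+1}$ and $\widetilde S^*\epsilon_{i+1,1}=\epsilon_{i,1}a'^*$, while $\widetilde S\epsilon_{M,1}=0=\widetilde S^*\epsilon_{0,1}$. Hence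
\begin{align*}
\widetilde SV''-V''a'&=(M+1)^{-1/2}\Bigl(-\epsilon_{0,1}a'+\sum_{i<M}g_i\,\epsilon_{i+1,2^i+1}\Bigr),\\
\widetilde S^*V''-V''a'^*&=-(M+1)^{-1/2}\epsilon_{M,1}a'^*,
\end{align*}
and both have norm at most $\varepsilon/2+\Gamma$. Since $V'$ is scalar, $a'V'=V'a$ and $a'^*V'=V'a^*$, so $\|SV-Va\|$ and $\|S^*V-Va^*\|$ are at most $\varepsilon/2+2\Gamma\le\varepsilon$. Next, $V''B_j=\bigl(\bigoplus_iB_j\otimes1_{2^i}\bigr)V''$, so \eqref{eq:drift} gives $\|\widetilde T_jV''-V''B_j\|\le\Gamma$, and
\[
T_jV-Va_j=(T_j-\widetilde T_j)V+(\widetilde T_jV''-V''B_j)V'+V''(B_jV'-V'a_j)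
\]
has norm at most $2\Gamma+t\le3\Gamma\le\varepsilon$. The same three estimates hold with $T_j,\widetilde T_j,B_j,a_j$ replaced by their adjoints.

\emph{Property (ii).} Let $x$ be a contraction with $\|[x,a_j]\|\le\delta_{n+1}(\varepsilon)$ for $j\le n+1$. It is admissible, so $\|[x\otimes1_L,T_j]\|\le\gamma_M\le\varepsilon$ by \eqref{eq:gamma}. Finally $x^{(i+1)}\Sigma_i-\Sigma_ix^{(i)}$ is the column with entries $[x,a]^{(i)}$ and $0$, so $\|[x\otimes1_L,S]\|\le\|[x,a]\|\le t\le\varepsilon$.
\end{proof}

\subsection{The lifting property of $\mathfrak A_n$}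

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The plan is to exhibit $\mathfrak A_n$ as a ucp retract of $R=C^*(\mathbb F_\infty)$. Being separable and unital, $\mathfrak A_n$ is generated by countably many unitaries, so there is a surjective unital $*$-homomorphism $q:R\to\mathfrak A_n$; let $J$ be its kernel. By Lemma~\ref{lem:liftcontr} there are contractions $\hat a_j\in R$ with $q(\hat a_j)=z_j$. Their commutators lie in $J$ but need not be small. Let $(e_\nu)$ be as in (F5) and $a_j=(1-e_\nu)\hat a_j$. These are contractions with $q(a_j)=z_j$, and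
\[
[a_i,a_j]=(1-e_\nu)^2[\hat a_i,\hat a_j]+(1-e_\nu)[\hat a_i,1-e_\nu]\hat a_j-(1-e_\nu)[\hat a_j,1-e_\nu]\hat a_i .
\]
The first term tends to $0$ because $[\hat a_i,\hat a_j]\in J$, the others because $(e_\nu)$ is quasicentral.

Given $\varepsilon\in(0,1)$, choose $\nu$ with $\|[a_i,a_j]\|\le\delta_n(\varepsilon)$ for all $i,j$, and let $S_j\in M_L(R)$ and $V$ be as in Proposition~\ref{prop:dil}. The $S_j$ commute exactly, so there is a unital $*$-homomorphism $\pi:\mathfrak A_n\to M_L(R)$ with $\pi(z_j)=S_j$, and $\Psi_\varepsilon=V^*\pi(\cdot)V$ is a ucp map $\mathfrak A_n\to R$. For a word $\mathbf w$ of length $p$, Lemma~\ref{lem:tele} (in a faithful representation of $R$) and $V^*V=1$ give $\|\Psi_\varepsilon(\mathbf w(z))-\mathbf w(a)\|\le p\varepsilon$. Applying $q$, we get $\|q\Psi_\varepsilon(\mathbf w(z))-\mathbf w(z)\|\le p\varepsilon$. Words span a dense subspace and the maps $q\circ\Psi_\varepsilon$ are contractive, so $q\circ\Psi_\varepsilon\to\mathrm{id}$ in the point-norm topology as $\varepsilon\to0$. Each $q\circ\Psi_\varepsilon:\mathfrak A_n\to R/J$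 has the ucp lift $\Psi_\varepsilon$, so by (F4) there is a ucp map $s:\mathfrak A_n\to R$ with $q\circ s=\mathrm{id}$. Now (F6) and Lemma~\ref{lem:retract} show that $\mathfrak A_n$ has the LP, and Lemma~\ref{lem:ident} gives the last assertion.
\end{proof}

\begin{remark}\label{rem:star}
The construction does not respect double commutation. In the unitary case of Section~\ref{sub:unitary} we have $a^*T_{i+1}=T_ia^*$, so $T$ commutes with $S^*$ as well. In the general case $Q$ is not unitary, and with $T_1$ the matrix \eqref{eq:sim},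
\[
\Sigma^*T_1-b\,\Sigma^*=\bigl([a^*,b],\ g^{-1}a^*[a,b]\bigr),
\]
which is small if $a$ and $b$ almost doubly commute but need not vanish.
\end{remark}

\section{Twisted commutation and Hadamard matrices}\label{sec:twist}

To prove Theorem~\ref{thm:B} we need almost commuting matrices that admit no approximate dilation. The difficulty is that a lift comes with no rate: the dilation error tends to $0$, but possibly much more slowly than the commutators. The obstruction must therefore rule out every error below an absolute constant, however small the commutators are.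

Let $m\ge4$, $\theta=2\pi/m$ and $\lambda=e^{\mathrm i\theta}$. The clock and shift matrices on $\mathbb C^m$ are $\mathsf Ze_l=\lambda^le_l$ and $\mathsf Xe_l=e_{l+1}$ (indices mod $m$). Evaluating on $e_l$ gives $\mathsf Z^\sigma\mathsf X^\tau=\lambda^{\sigma\tau}\mathsf X^\tau\mathsf Z^\sigma$ for $\sigma,\tau\in\{\pm1\}$. Suppose that contractions $a,b$ satisfy $ab=\lambda^{-1}ba$ and almost fix a unit vector $w$. Then $\langle abw,w\rangle$ and $\langle baw,w\rangle$ are both close to $1$ and differ by the factor $\lambda^{-1}$, which is contradictory only if the error is small compared with a power of $\theta$. One pair can indeed do no better.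

\begin{example}\label{ex:rankone}
For $1\le s<m$ let $w=s^{-1/2}\sum_{l<s}e_l$. Then $\|\mathsf X^{\pm1}w-w\|^2=2/s$ and $\|\mathsf Z^{\pm1}w-w\|\le s\theta$; with $s=\lfloor\sqrt m\rfloor$ both tend to $0$ as $m\to\infty$. More generally, for signs $\sigma_x,\tau_y$ the unitaries $a_x=\mathsf Z^{-\sigma_x}$ and $b_y=\mathsf X^{\tau_y}$ $(1\le x,y\le N)$ all almost fix $w$ and satisfy $a_xb_y=\lambda^{-\kappa_{xy}}b_ya_x$ with $\kappa_{xy}=\sigma_x\tau_y$. This sign matrix has rank one and norm $N$.
\end{example}

The situation changes when the sign pattern $\kappa$ has small operator norm. The numbers $\langle a_xb_yw,w\rangle=\langle b_yw,a_x^*w\rangle$ form a matrix of inner products of vectors in the unit ball, and such a matrix is nearly orthogonal to $\kappa$.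

\begin{lemma}\label{lem:twist}
Let $\kappa\in M_N(\{\pm1\})$, let $a_x,b_y$ $(1\le x,y\le N)$ be contractions on a Hilbert space $\mathcal H$ with $a_xb_y=e^{-\mathrm i\theta\kappa_{xy}}b_ya_x$, and let $w$ be a unit vector with
\[
\frac1N\sum_x\|a_xw-w\|^2\le\eta,\qquad\frac1N\sum_y\|b_yw-w\|^2\le\eta .
\]
Then $(1-2\sqrt\eta)\sin\theta\le2\|\kappa\|/N$.
\end{lemma}

\begin{proof}
For vectors $f_y,g_x\in\mathcal H$ of norm at most $1$, put $f=\sum_ye_y\otimes f_y$ and $g=\sum_xe_x\otimes g_x$ in $\mathbb C^N\otimes\mathcal H$. Then $\sum_{x,y}\kappa_{xy}\langle f_y,g_x\rangle=\langle(\kappa\otimes1)f,g\rangle$ has modulus at most $\|\kappa\|N$, and so does its complex conjugate $\sum_{x,y}\kappa_{xy}\langle g_x,f_y\rangle$. Apply this to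
\[
\mathsf L_{xy}=\langle a_xb_yw,w\rangle=\langle b_yw,a_x^*w\rangle,\qquad\mathsf R_{xy}=\langle b_ya_xw,w\rangle=\langle a_xw,b_y^*w\rangle :
\]
the averages $N^{-2}\sum\kappa_{xy}\mathsf L_{xy}$ and $N^{-2}\sum\kappa_{xy}\mathsf R_{xy}$ have modulus at most $\|\kappa\|/N$. On the other hand $|\mathsf R_{xy}-1|\le\|b_ya_xw-w\|\le\|a_xw-w\|+\|b_yw-w\|$, so by the Cauchy--Schwarz inequality $|N^{-2}\sum\mathsf R_{xy}|\ge1-2\sqrt\eta$. The hypothesis gives $\mathsf L_{xy}=(\cos\theta-\mathrm i\kappa_{xy}\sin\theta)\mathsf R_{xy}$. Multiplying by $\kappa_{xy}$ and using $\kappa_{xy}^2=1$,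
\[
\mathrm i\sin\theta\;\mathsf R_{xy}=\cos\theta\;\kappa_{xy}\mathsf R_{xy}-\kappa_{xy}\mathsf L_{xy}.
\]
Average over $x,y$ and take absolute values.
\end{proof}

Every sign pattern is realized by matrices. Given $\kappa\in M_N(\{\pm1\})$, let $H_0=(\mathbb C^m)^{\otimes N}$, let $A_x$ be $\mathsf Z$ in the $x$-th tensor factor, and let $B_y=\bigotimes_x\mathsf X^{\kappa_{xy}}$. Only the $x$-th factor contributes to the commutation of $A_x$ with $B_y$, so
\begin{equation}\label{eq:AB}
A_xB_y=\lambda^{\kappa_{xy}}B_yA_x,\qquad\|[A_x,B_y]\|=|\lambda-1|\le2\pi/m .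
\end{equation}
Sign matrices of small norm come from the Sylvester--Hadamard matrix $\bigl(\begin{smallmatrix}1&1\\1&-1\end{smallmatrix}\bigr)^{\otimes r}$, which is $2^{r/2}$ times an orthogonal matrix. For given $N$ take $r$ with $N\le2^r<2N$ and let $\kappa$ be the upper left $N\times N$ corner; then
\begin{equation}\label{eq:hadamard}
\|\kappa\|\le2^{r/2}\le\sqrt{2N}.
\end{equation}

To turn an approximate dilation into an almost fixed vector, we let the matrices act on the dilating isometry from the right. A \emph{right action} of a full matrix algebra $F=M_\nu$ on a Hilbert space $\mathcal H$ is a unital linear map $Y\mapsto R_Y$, $F\to B(\mathcal H)$, with $R_Y^*=R_{Y^*}$ and $R_YR_Z=R_{ZY}$; we write $\zeta Y=R_Y\zeta$. The basic example is the space $HS(H,K)$ of Hilbert--Schmidt operators from a finite-dimensional space $H$ to $K$, with $B(H)$ acting by right multiplication. There $B(K)$ acts by left multiplication, and the two actions commute. For $T:H\to K$ we have $\|T\|_{HS}\le(\dim H)^{1/2}\|T\|$, with equality for isometries.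

\begin{corollary}\label{cor:twist}
Let $N\ge m^2$, let $\kappa$ satisfy \eqref{eq:hadamard}, and let $A_x,B_y\in B(H_0)$ be as in \eqref{eq:AB}. Let $\mathcal H$ carry a right action of $B(H_0)$. Suppose that $\tilde u_x,\tilde v_y$ are contractions on $\mathcal H$ that commute with the action and satisfy $\tilde u_x\tilde v_y=\tilde v_y\tilde u_x$, and that $w$ is a unit vector with
\[
\frac1N\sum_x\|\tilde u_xw-wA_x\|^2\le\eta,\qquad\frac1N\sum_y\|\tilde v_yw-wB_y\|^2\le\eta .
\]
Then $1-2\sqrt\eta\le1/\sqrt2$.
\end{corollary}

\begin{proof}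
Put $a_x=R_{A_x^*}\tilde u_x$ and $b_y=R_{B_y^*}\tilde v_y$. Then $a_xw-w=(\tilde u_xw-wA_x)A_x^*$ and $b_yw-w=(\tilde v_yw-wB_y)B_y^*$, so the averages in Lemma~\ref{lem:twist} are at most $\eta$. The adjoint of \eqref{eq:AB} is $B_y^*A_x^*=\lambda^{-\kappa_{xy}}A_x^*B_y^*$, whence
\[
a_xb_y=R_{A_x^*}R_{B_y^*}\tilde u_x\tilde v_y=R_{B_y^*A_x^*}\tilde u_x\tilde v_y=\lambda^{-\kappa_{xy}}R_{A_x^*B_y^*}\tilde v_y\tilde u_x=\lambda^{-\kappa_{xy}}b_ya_x .
\]
Since $0<\theta\le\pi/2$, we have $\sin\theta\ge2\theta/\pi=4/m$, and $2\|\kappa\|/N\le2\sqrt2\,N^{-1/2}\le2\sqrt2/m$. Lemma~\ref{lem:twist} gives $(1-2\sqrt\eta)\,4/m\le2\sqrt2/m$.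
\end{proof}

This is the obstruction in its simplest form. Let $W:H_0\to K$ be an isometry and $\tilde u_x,\tilde v_y$ contractions on $K$ with $[\tilde u_x,\tilde v_y]=0$ and $\|\tilde u_xW-WA_x\|,\|\tilde v_yW-WB_y\|\le\varepsilon$. Taking $\mathcal H=HS(H_0,K)$ and $w=(\dim H_0)^{-1/2}W$, we find $\varepsilon\ge(1-1/\sqrt2)/2$, however large $m$ is. The $2N$ unitaries $A_x,B_y$ have all their commutators bounded by $2\pi/m$, so this also shows that $\delta_n(\varepsilon)$ in Proposition~\ref{prop:dil} cannot be chosen independent of $n$ for small $\varepsilon$. The same point is the remaining difficulty: $N$ must grow with $m$, while the LLP sees only a fixed finite-dimensional operator system.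

\section{Unpacking a block diagonal unitary}\label{sec:unpack}

A family $D_1,\dots,D_N$ of unitaries can be packed into the single unitary $Y_0=\sum_xe_{xx}\otimes D_x$. Suppose an operator $y_0$ that commutes with a von Neumann algebra $\mathcal P$ satisfies $y_0w\approx wY_0$. We want operators $t_x$, still commuting with $\mathcal P$, with $t_xw\approx w(1\otimes D_x)$. From $y_0$ alone one learns only about the pieces $w(e_{xx}\otimes1)$, and these may induce very different states on $\mathcal P$. Adding boundedly many unitaries $\rho(s_j)\otimes1$ from an irreducible representation of a group with property (T) forces these states to agree. Since $\mathcal P$ need not have a trace, we compare states and vectors by means of standard forms.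

\subsection{Standard forms}

For a vector $\xi$ write $\omega_\xi=\langle\,\cdot\,\xi,\xi\rangle$. From $\langle m\xi,\xi\rangle-\langle m\xi',\xi'\rangle=\langle m(\xi-\xi'),\xi\rangle+\langle m\xi',\xi-\xi'\rangle$ we get
\begin{equation}\label{eq:easy}
\|\omega_\xi-\omega_{\xi'}\|\le\|\xi-\xi'\|\,(\|\xi\|+\|\xi'\|).
\end{equation}
The converse fails, as $\xi'=-\xi$ shows; the theory of standard forms (Araki, Connes, Haagerup) provides canonical vectors for which it holds. Every von Neumann algebra $\mathcal M$ has a faithful normal representation on a Hilbert space $L^2(\mathcal M)$ with a positive cone $P$ such that the following holds.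
\begin{enumerate}
\item[(S1)] Each normal positive functional on $\mathcal M$ is $\omega_\eta$ for a unique $\eta\in P$, and $\|\eta-\eta'\|^2\le\|\omega_\eta-\omega_{\eta'}\|$ for $\eta,\eta'\in P$.
\item[(S2)] If $\phi_0$ is a faithful normal state with GNS vector $\Omega$, one may take for $L^2(\mathcal M)$ the GNS space and $P=\overline{\Delta^{1/4}\mathcal M_+\Omega}$, where $\Delta=\mathsf S^*\mathsf S$ and $\mathsf S$ is the closure of $m\Omega\mapsto m^*\Omega$.
\end{enumerate}
For $\mathcal M=M_\nu$ with the normalized trace, $\Delta=1$, the cone $P$ consists of the positive matrices, and a functional with density $h$ is represented by $h^{1/2}$.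

In the situation of (S2), let $\vartheta$ be an automorphism of $\mathcal M$ with $\phi_0\circ\vartheta=\phi_0$. Then $u_\vartheta:m\Omega\mapsto\vartheta(m)\Omega$ is a unitary with $u_\vartheta mu_\vartheta^*=\vartheta(m)$. It maps $\mathcal M\Omega$ onto itself and commutes there with $m\Omega\mapsto m^*\Omega$, so it commutes with $\mathsf S$, hence with $\Delta^{1/4}$, and it maps $\mathcal M_+\Omega$ onto itself. Thus $u_\vartheta P=P$, and
\begin{equation}\label{eq:S3}
\text{if $\eta\in P$ represents $\omega$, then $u_\vartheta^*\eta\in P$ represents $\omega\circ\vartheta$.}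
\end{equation}

Two vectors that induce the same functional on $\mathcal M$ are related by a partial isometry in $\mathcal M'$. The next lemma is the approximate version.

\begin{lemma}\label{lem:transport}
Let $\mathcal M\subseteq B(\mathcal H)$ be a von Neumann algebra and $\xi_1,\xi_2\in\mathcal H$. There is a contraction $t\in\mathcal M'$ with $\|t\xi_1-\xi_2\|^2\le\|\omega_{\xi_1}|_{\mathcal M}-\omega_{\xi_2}|_{\mathcal M}\|$.
\end{lemma}

\begin{proof}
Let $\eta_i\in P$ represent $\omega_{\xi_i}|_{\mathcal M}$. The map $m\eta_i\mapsto m\xi_i$ is isometric, since both vectors have squared norm $\omega_{\xi_i}(m^*m)$. Extend it by continuity to $\overline{\mathcal M\eta_i}$ and by $0$ on the orthogonal complement, which is $\mathcal M$-invariant. This is a partial isometry $\tau_i:L^2(\mathcal M)\to\mathcal H$ that intertwines the actions of $\mathcal M$, with $\tau_i\eta_i=\xi_i$ and $\tau_i^*\xi_i=\eta_i$. Put $t=\tau_2\tau_1^*\in\mathcal M'$. Then $t\xi_1-\xi_2=\tau_2(\eta_1-\eta_2)$, and (S1) applies.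
\end{proof}

\subsection{Property (T) and the unpacking}

By Kazhdan's theorem $\Lambda=SL_3(\mathbb Z)$ has property (T). We use it in the following form, and fix the data once and for all: there are generators $s_1,\dots,s_k$ of $\Lambda$ and $c>0$ such that
\begin{equation}\label{eq:T}
\max_j\|\pi(s_j)\zeta-\zeta\|\ge c\|\zeta\|
\end{equation}
for every unitary representation $\pi$ of $\Lambda$ without nonzero invariant vectors and every vector $\zeta$.

\begin{proposition}\label{prop:unpack}
Let $F$ be a full matrix algebra, $\mathcal H$ a separable Hilbert space with a right action of $M_N\otimes F$, and $\mathcal P\subseteq B(\mathcal H)$ a von Neumann algebra that commutes with the action. Let $\rho:\Lambda\to U(N)$ be irreducible, let $D_1,\dots,D_N\in F$ be unitaries, and put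
\[
Y_0=\sum_{x=1}^Ne_{xx}\otimes D_x,\qquad Y_j=\rho(s_j)\otimes1\quad(1\le j\le k).
\]
Let $w\in\mathcal H$ be a unit vector and let $y_0,\dots,y_k\in B(\mathcal H)$ commute with $\mathcal P$ and with the action. Assume that, for some $C>0$ and $\varepsilon\le1$,
\[
\|y_j\|\le C,\qquad\|y_jw-wY_j\|\le\varepsilon,\qquad\|y_j^*w-wY_j^*\|\le\varepsilon\qquad(0\le j\le k).
\]
Then there are contractions $t_1,\dots,t_N\in B(\mathcal H)$ that commute with $\mathcal P$ and with all $R_{1\otimes Z}$, $Z\in F$, such that
\[
\frac1N\sum_x\|t_xw-w(1\otimes D_x)\|^2\le\eta:=\varepsilon_0+8c^{-1}\varepsilon_0^{1/2},\qquad\varepsilon_0:=(4+C)\varepsilon .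
\]
\end{proposition}

The bound $\eta$ depends only on $\varepsilon$, $C$ and $c$, not on $N$. The price of unpacking is that $t_x$ need not commute with the action of $M_N\otimes1$.

\begin{proof}
Let $\mathcal M$ be the von Neumann algebra generated by $\mathcal P$ and all $R_Z$, $Z\in M_N\otimes F$, and let $\mathcal M_2\subseteq\mathcal M$ be generated by $\mathcal P$ and the $R_{1\otimes Z}$, $Z\in F$. Let $\omega=\omega_w|_{\mathcal M}$. For a unitary $Y\in M_N\otimes F$ let $\vartheta_Y(m)=R_Y^*mR_Y$. This inner automorphism of $\mathcal M$ fixes $\mathcal P$ pointwise, $\vartheta_Y(R_Z)=R_{YZY^*}$, and $\omega_{wY}=\omega\circ\vartheta_Y$ on $\mathcal M$. By Lemma~\ref{lem:transport}, applied to $\mathcal M_2$, $\xi_1=w$ and $\xi_2=w(1\otimes D_x)$, it suffices to prove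
\begin{equation}\label{eq:goal}
\frac1N\sum_xr_x\le\eta,\qquad r_x:=\bigl\|(\omega\circ\vartheta_{1\otimes D_x}-\omega)|_{\mathcal M_2}\bigr\| .
\end{equation}

\emph{Step 1: $\|\omega\circ\vartheta_{Y_j}-\omega\|\le\varepsilon_0$ for $0\le j\le k$.} Let $m\in\mathcal M$, $\|m\|\le1$, and write $y=y_j$, $Y=Y_j$. The operator $y$ commutes with a self-adjoint generating set of $\mathcal M$, so $y,y^*\in\mathcal M'$. Since $\|wY\|=1$ and $\|yw\|\le1+\varepsilon$, \eqref{eq:easy} gives $|\langle m\,wY,wY\rangle-\langle m\,yw,yw\rangle|\le\varepsilon(2+\varepsilon)\le3\varepsilon$. Moreover $\langle m\,yw,yw\rangle=\langle m\,y^*yw,w\rangle$, and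
\[
y^*yw-w=y^*(yw-wY)+(y^*w-wY^*)Y
\]
has norm at most $(C+1)\varepsilon$. The two errors add up to $\varepsilon_0$. The estimate for $y^*$ is what makes $y$ nearly isometric at $w$.

\emph{Step 2: $\omega$ is almost invariant under all $\vartheta_{S\otimes1}$, $S\in U(N)$.} Identify $M_N\otimes F$ with $M_\nu$. Then $Z\mapsto R_{Z^{\mathrm t}}$ is a unital $*$-representation of $M_\nu$, so $\mathcal H=\mathcal H'\otimes\mathbb C^\nu$ with $R_Z=1\otimes Z^{\mathrm t}$, $\mathcal P=\mathcal P_0\otimes1$ and $\mathcal M=\mathcal P_0\otimes M_\nu$. As $\mathcal H$ is separable, $\mathcal P$ has a faithful normal state $\phi$, and $\phi_0(pR_Z)=\phi(p)\operatorname{tr}(Z)$, with $\operatorname{tr}$ the normalized trace, defines a faithful normal state on $\mathcal M$. Since $\phi_0((p'R_{Z'})^*pR_Z)=\phi(p'^*p)\operatorname{tr}(ZZ'^*)$, the GNS space of $\phi_0$ is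
\[
L^2(\mathcal P,\phi)\otimes L^2(M_N,\operatorname{tr})\otimes L^2(F,\operatorname{tr}),\qquad pR_{Z_1\otimes Z_2}\Omega\ \leftrightarrow\ \hat p\otimes Z_1\otimes Z_2 .
\]
For $S\in U(N)$ the automorphism $\vartheta_{S\otimes1}$ preserves $\phi_0$ and sends $pR_{Z_1\otimes Z_2}$ to $pR_{SZ_1S^*\otimes Z_2}$, so it is implemented by $u_S=1\otimes\operatorname{Ad}S\otimes1$, and $S\mapsto u_S$ is a unitary representation of $U(N)$.

Let the unit vector $\eta_0\in P$ represent $\omega$. By \eqref{eq:S3}, (S1) and Step 1,
\[
\|u_{\rho(s_j)}\eta_0-\eta_0\|=\|u_{\rho(s_j)}^*\eta_0-\eta_0\|\le\varepsilon_0^{1/2}\qquad(1\le j\le k).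
\]
Let $e$ be the projection onto $L^2(\mathcal P,\phi)\otimes\mathbb C1_N\otimes L^2(F,\operatorname{tr})$. It commutes with every $u_S$, and $u_Se=e$. By Schur's lemma and the irreducibility of $\rho$, the representation $\operatorname{Ad}\rho$ has no nonzero invariant vectors among the traceless matrices; on the range of $1-e$ the representation $g\mapsto u_{\rho(g)}$ is a multiple of it and so has none either. Since $(u_S-1)\eta_0=(u_S-1)(1-e)\eta_0$, \eqref{eq:T} gives $\|(1-e)\eta_0\|\le c^{-1}\varepsilon_0^{1/2}$. The same identity now yields $\|u_S^*\eta_0-\eta_0\|\le2c^{-1}\varepsilon_0^{1/2}$ for \emph{all} $S\in U(N)$, and by \eqref{eq:S3} and \eqref{eq:easy},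
\[
\|\omega\circ\vartheta_{S\otimes1}-\omega\|\le4c^{-1}\varepsilon_0^{1/2}\qquad(S\in U(N)).
\]

\emph{Step 3: $\omega$ is close to a product state.} The map $S\mapsto\vartheta_{S\otimes1}(m)$ is norm continuous, so we may average over Haar measure: $\omega'=\int\omega\circ\vartheta_{S\otimes1}\,dS$ satisfies $\|\omega'-\omega\|\le4c^{-1}\varepsilon_0^{1/2}$. Each $\vartheta_{S\otimes1}$ fixes $\mathcal M_2$ pointwise, and $\int SZS^*\,dS=\operatorname{tr}(Z)1$, so
\begin{equation}\label{eq:product}
\omega'(R_{Z\otimes1}\,m)=\operatorname{tr}(Z)\,\omega(m)\qquad(Z\in M_N,\ m\in\mathcal M_2).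
\end{equation}

\emph{Step 4: reading off the blocks of $Y_0$.} By Steps 1 and 3, $\|\omega'\circ\vartheta_{Y_0}-\omega'\|\le\varepsilon_0+2\cdot4c^{-1}\varepsilon_0^{1/2}=\eta$. The operators $E_x=R_{e_{xx}\otimes1}$ are mutually orthogonal projections that commute with $\mathcal M_2$. Hence for contractions $m_1,\dots,m_N\in\mathcal M_2$ the element $m=\sum_xE_xm_x$ is a contraction. From $E_xR_{Y_0}=R_{e_{xx}\otimes D_x}=E_xR_{1\otimes D_x}$ we get
\[
\vartheta_{Y_0}(E_xm_x)=(E_xR_{Y_0})^*m_x(E_xR_{Y_0})=E_x\,\vartheta_{1\otimes D_x}(m_x),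
\]
and $\vartheta_{1\otimes D_x}(m_x)\in\mathcal M_2$. By \eqref{eq:product} and $\operatorname{tr}(e_{xx})=1/N$,
\[
\Bigl|\frac1N\sum_x\bigl(\omega(\vartheta_{1\otimes D_x}(m_x))-\omega(m_x)\bigr)\Bigr|=|\omega'(\vartheta_{Y_0}(m))-\omega'(m)|\le\eta .
\]
The $m_x$ can be chosen independently, and multiplied by scalars of modulus $1$ to make every term nonnegative. Taking suprema gives \eqref{eq:goal}.
\end{proof}

\section{Doubly commuting contractions}\label{sec:B}

\subsection{The packed unitaries}

Proposition~\ref{prop:unpack} calls for irreducible representations of $\Lambda$ of large dimension. Let $p$ be a prime. The reduction $\Lambda\to SL_3(\mathbb F_p)$ is onto because $SL_3(\mathbb F_p)$ is generated by elementary matrices. The group $SL_3(\mathbb F_p)$ acts $2$-transitively on the $p^2+p+1$ points of the projective plane: two distinct points are spanned by two independent vectors, and a third basis vector can be scaled to make the determinant $1$. The commutant of the permutation representation has dimension equal to the number of orbits on ordered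 pairs of points, namely $2$. So the orthogonal complement of the constants carries an irreducible unitary representation $\rho$ of $\Lambda$ of dimension $p^2+p$.

Given $m\ge4$, choose $p$ with $N:=p^2+p\ge m^2$, and let $\kappa$, $H_0$, $A_x$, $B_y$ be as in \eqref{eq:AB} and \eqref{eq:hadamard}. On $H=\mathbb C^N\otimes\mathbb C^N\otimes H_0$ define, for $1\le j\le k$,
\begin{align*}
U_0&=\sum_xe_{xx}\otimes1\otimes A_x, & U_j&=\rho(s_j)\otimes1\otimes1,\\
V_0&=\sum_y1\otimes e_{yy}\otimes B_y, & V_j&=1\otimes\rho(s_j)\otimes1 .
\end{align*}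
The $U$'s act trivially on the second factor, the $V$'s on the first, and $U_j,V_j$ with $j\ge1$ act trivially on $H_0$. Therefore $[U_i,V_j]=0$ unless $i=j=0$, and
\begin{equation}\label{eq:UV}
[U_0,V_0]=\sum_{x,y}e_{xx}\otimes e_{yy}\otimes[A_x,B_y],\qquad\|[U_0,V_0]\|\le2\pi/m .
\end{equation}

\subsection{Coding unitaries into one contraction}

The algebra $\mathcal X$ has one generator on each side, so the $k+1$ unitaries must be stored in a single contraction and be recoverable by formulas independent of $m$. We let the real part produce diagonal matrix units and store the data in the imaginary part. Put $\ell=k+3$ and $c_0=1/(4\ell)$. For unitaries $Y=(Y_0,\dots,Y_k)$ in a unital $C^*$-algebra $B$ define $a[Y]=h+\mathrm if\in M_\ell(B)$ by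
\[
h=\sum_{s=1}^\ell\frac s{2\ell}\,e_{ss},\qquad
f=c_0\sum_{s<\ell}(e_{s,s+1}+e_{s+1,s})+c_0\sum_{j=0}^k\bigl(e_{1,j+3}\otimes Y_j+e_{j+3,1}\otimes Y_j^*\bigr).
\]

\begin{lemma}\label{lem:code}
The element $a=a[Y]$ is a contraction, and there are noncommutative polynomials $P_0,\dots,P_k$ in two variables, depending only on $k$, with $P_j(a,a^*)=1_\ell\otimes Y_j$.
\end{lemma}

\begin{proof}
We have $\|h\|=\frac12$ and $\|f\|\le c_0(2+2(k+1))\le\frac12$. Both $h$ and $f$ are self-adjoint, so $h=(a+a^*)/2$ and $f=(a-a^*)/2\mathrm i$. The diagonal entries of $h$ are distinct, so $e_{ss}$ is a Lagrange interpolation polynomial in $h$. The positions $(1,j+3)$ and $(j+3,1)$ differ from the positions $(s,s+1)$ and $(s+1,s)$, so $e_{s,s+1}=c_0^{-1}e_{ss}fe_{s+1,s+1}$, $e_{s+1,s}=c_0^{-1}e_{s+1,s+1}fe_{ss}$ and $e_{1,j+3}\otimes Y_j=c_0^{-1}e_{11}fe_{j+3,j+3}$. Products of the $e_{s,s\pm1}$ and $e_{ss}$ give all $e_{st}$, and $1_\ell\otimes Y_j=\sum_re_{r1}(e_{1,j+3}\otimes Y_j)e_{j+3,r}$. None of these formulas involves $B$ or $Y$.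
\end{proof}

Let $C$ be a constant, depending only on $k$, that bounds for each $j$ the sum of $|\text{coefficient}|\cdot\max(1,\text{degree})$ over the monomials of $P_j$.

\subsection{The homomorphism $\sigma$}

Let $m_n=n+3$, and mark the objects built from $m=m_n$ by an index $n$ where needed. On $\mathbb C^\ell\otimes\mathbb C^\ell\otimes H_n$, of dimension $d_n$, let $\alpha_n$ be $a[U]$ acting on the first factor $\mathbb C^\ell$ and $H_n$, and let $\beta_n$ be $a[V]$ acting on the second factor $\mathbb C^\ell$ and $H_n$. If $a_{st}$ and $b_{s't'}$ are the matrix entries of $a[U]$ and of $a[V]$ or $a[V]^*$, then $[\alpha_n,\beta_n]$ and $[\alpha_n,\beta_n^*]$ have the form $\sum e_{st}\otimes e_{s't'}\otimes[a_{st},b_{s't'}]$. The entries are scalars or have the form $\pm\mathrm ic_0U_j^{\pm1}$ and $\pm\mathrm ic_0V_j^{\pm1}$, so only the four terms that pair $U_0^{\pm1}$ with $V_0^{\pm1}$ survive. For unitaries $[U^{-1},V]=-U^{-1}[U,V]U^{-1}$, so inverting $U$ or $V$ does not change the norm of the commutator, and \eqref{eq:UV} gives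
\[
\|[\alpha_n,\beta_n]\|,\ \|[\alpha_n,\beta_n^*]\|\le8\pi c_0^2/m_n\to0 .
\]
Let $D=\prod_nM_{d_n}$ and $I=\bigoplus_nM_{d_n}$. The classes of $(\alpha_n)$ and $(\beta_n)$ in $D/I$ are doubly commuting contractions, so they define a unital $*$-homomorphism $\sigma:\mathcal X\to D/I$ with $\sigma(\alpha)=[(\alpha_n)]$ and $\sigma(\beta)=[(\beta_n)]$.

\subsection{No local lift}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that $v:E\to D$ is a ucp lift of $\sigma|_E$.

\emph{Step 1: from the lift to a dilation.} By (F2) the $n$-th component of $v$ extends to a ucp map $\varphi_n:\mathcal X\to M_{d_n}$, and by (F3) $\varphi_n=W^*\pi(\cdot)W$ with $W$ an isometry into a separable space $K$ (we suppress the dependence on $n$). Put $\alpha'=\pi(\alpha)$ and $\beta'=\pi(\beta)$. These are contractions, and $C^*(1,\alpha')$ commutes with $C^*(1,\beta')$. Since $v$ lifts $\sigma$ on $\alpha$ and on $\alpha^*\alpha$, we have $\varphi_n(\alpha)-\alpha_n\to0$ and $\varphi_n(\alpha^*\alpha)-\alpha_n^*\alpha_n\to0$, so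
\[
\|\alpha'W-W\alpha_n\|^2=\|\varphi_n(\alpha^*\alpha)-\varphi_n(\alpha)^*\alpha_n-\alpha_n^*\varphi_n(\alpha)+\alpha_n^*\alpha_n\|\to0 .
\]
The same computation with $\alpha$ replaced by $\alpha^*$, $\beta$, $\beta^*$ uses $\alpha\alpha^*,\beta^*\beta,\beta\beta^*\in E$; this is why $E$ contains the quadratic terms. Let $\delta_n\to0$ bound all four intertwining errors.

\emph{Step 2: decoding.} Put $u_j=P_j(\alpha',\alpha'^*)$ and $v_j=P_j(\beta',\beta'^*)$ for $0\le j\le k$. These operators have norm at most $C$, and each $u_i$ commutes with each $v_j$ and $v_j^*$. By Lemma~\ref{lem:code}, $P_j(\alpha_n,\alpha_n^*)=1\otimes1\otimes U_j$ and $P_j(\beta_n,\beta_n^*)=1\otimes1\otimes V_j$. Lemma~\ref{lem:tele}, applied to each monomial of $P_j$ and to its adjoint, shows that $u_jW-W(1\otimes1\otimes U_j)$, $u_j^*W-W(1\otimes1\otimes U_j^*)$ and the corresponding operators for $v_j$ have norm at most $\varepsilon_n:=C\delta_n$. Let $W_0:H\to K$ be the isometry $W_0\zeta=W(e_1\otimes e_1\otimes\zeta)$, and let $w=(\dim H)^{-1/2}W_0$, a unit vector in the separable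 Hilbert space $\mathcal H=HS(H,K)$. Composing with $\zeta\mapsto e_1\otimes e_1\otimes\zeta$ and comparing Hilbert--Schmidt and operator norms, we obtain in $\mathcal H$
\begin{equation}\label{eq:approx}
\|u_jw-wU_j\|,\ \|u_j^*w-wU_j^*\|,\ \|v_jw-wV_j\|,\ \|v_j^*w-wV_j^*\|\le\varepsilon_n .
\end{equation}
From now on $u_j,v_j$ denote left multiplication operators on $\mathcal H$; they commute with the right action of $B(H)=M_N\otimes M_N\otimes B(H_0)$. Let $n$ be so large that $\varepsilon_n\le1$, and let $\eta_n$ be the bound of Proposition~\ref{prop:unpack} for $\varepsilon=\varepsilon_n$. Then $\eta_n\to0$, because $c$ and $C$ do not depend on $n$.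

\emph{Step 3: unpacking $U_0$.} Apply Proposition~\ref{prop:unpack} with $F=M_N\otimes B(H_0)$, $D_x=1\otimes A_x$, so that $Y_j=U_j$, with $\mathcal P=\mathcal V$ the von Neumann algebra on $\mathcal H$ generated by $v_0,\dots,v_k$, and with $y_j=u_j$. The hypothesis $u_j\in\mathcal V'$ is where double commutation enters. We obtain contractions $\tilde u_x$ on $\mathcal H$ that commute with $\mathcal V$ and with the right action of $1\otimes M_N\otimes B(H_0)$, and
\[
\frac1N\sum_x\|\tilde u_xw-w(1\otimes1\otimes A_x)\|^2\le\eta_n .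
\]

\emph{Step 4: unpacking $V_0$.} The operators that replace the $B_y$ must commute with the new operators $\tilde u_x$, so we let these generate $\mathcal P$. Apply Proposition~\ref{prop:unpack} to the right action $Y\mapsto R_{1\otimes Y}$ of $M_N\otimes B(H_0)$ on $\mathcal H$, with $F=B(H_0)$ and $D_y=B_y$, so that $Y_j$ acts as $R_{V_j}$, with $\mathcal P=\mathcal U$ the von Neumann algebra generated by the $\tilde u_x$, and with $y_j=v_j$. The $\tilde u_x$ commute with this action, which is a self-adjoint set, so $\mathcal U$ commutes with it. Each $\tilde u_x$ commutes with $v_j$ and $v_j^*$, so $v_j$ commutes with $\tilde u_x$ and $\tilde u_x^*$, that is, $v_j\in\mathcal U'$. The remaining hypotheses are \eqref{eq:approx}. We obtain contractions $\tilde v_y$ that commute with all $\tilde u_x$ and with the right action of $1\otimes1\otimes B(H_0)$, and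
\[
\frac1N\sum_y\|\tilde v_yw-w(1\otimes1\otimes B_y)\|^2\le\eta_n .
\]

\emph{Step 5: the contradiction.} All $\tilde u_x$ and $\tilde v_y$ commute with the right action $Z\mapsto R_{1\otimes1\otimes Z}$ of $B(H_0)$, and $N\ge m^2$. Corollary~\ref{cor:twist} gives $1-2\sqrt{\eta_n}\le1/\sqrt2$ for all large $n$, which is impossible since $\eta_n\to0$. Hence $\sigma|_E$ has no ucp lift, and $\mathcal X$ does not have the LLP.
\end{proof}

\section{Products of free groups}\label{sec:C}

Recall that unital $*$-homomorphisms out of $C^*(G)$ correspond to homomorphisms of $G$ into unitary groups; comparing universal properties gives $C^*(G_1\times G_2)=C^*(G_1)\otimes_{\max}C^*(G_2)$ and $C^*(\mathbb Z)=C(\mathbb T)$.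

\begin{proof}[Proof of Corollary~\ref{cor:C}]
\emph{The case $\min(r,s)=1$.} By symmetry let $s=1$, and put $A=C^*(\mathbb F_r)$, $B=B(\ell^2)$. Including the generators of $\mathbb F_r$ among those of $\mathbb F_\infty$, and sending the other generators to $1$, exhibits $A$ as a retract of $C^*(\mathbb F_\infty)$; so $A$ has the LLP by (F6) and Lemma~\ref{lem:retract}, and $A\otimes_{\max}B=A\otimes_{\min}B$ by \eqref{eq:kirchberg}. Both tensor products are associative and commutative, and $C(\mathbb T)$ is nuclear. Therefore
\begin{align*}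
(A\otimes_{\max}C(\mathbb T))\otimes_{\max}B&=C(\mathbb T)\otimes_{\max}(A\otimes_{\max}B)=C(\mathbb T)\otimes_{\min}(A\otimes_{\min}B)\\
&=(A\otimes_{\min}C(\mathbb T))\otimes_{\min}B=(A\otimes_{\max}C(\mathbb T))\otimes_{\min}B,
\end{align*}
and \eqref{eq:kirchberg} shows that $C^*(\mathbb F_r\times\mathbb Z)=A\otimes_{\max}C(\mathbb T)$ has the LLP.

\emph{The case $r,s\ge2$.} We show that $\mathcal X$ is a retract of $C^*(\mathbb F_r\times\mathbb F_s)$; then Lemma~\ref{lem:retract} and Theorem~\ref{thm:B} finish the proof. Write $z=h_1+\mathrm ih_2$ with $h_1,h_2\in\mathcal C$ self-adjoint contractions. The unitary $e^{\mathrm ih_j}$ has spectrum in the arc $\{e^{\mathrm it}:|t|\le1\}$, on which the logarithm is continuous, so $h_j\in C^*(e^{\mathrm ih_j})$, and $\mathcal C$ is generated by two unitaries. Hence for $r\ge2$ there is a surjective unital $*$-homomorphism $p_r:C^*(\mathbb F_r)\to\mathcal C$. Lift $z$ to a contraction by Lemma~\ref{lem:liftcontr}; the universal property of $\mathcal C$ gives a unital $*$-homomorphism $\iota_r:\mathcal C\to C^*(\mathbb F_r)$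 with $p_r\iota_r(z)=z$, so $p_r\iota_r=\mathrm{id}$. The $*$-homomorphisms $\iota_r\otimes\iota_s$ and $p_r\otimes p_s$ between $\mathcal X$ and $C^*(\mathbb F_r)\otimes_{\max}C^*(\mathbb F_s)$ satisfy $(p_r\otimes p_s)(\iota_r\otimes\iota_s)=\mathrm{id}_{\mathcal X}$.
\end{proof}

\begin{remark}
The first half of the corollary shows that property (T) is needed on both sides of the construction. By \eqref{eq:UV} the unitaries $U_0,\dots,U_k$ and $V_0$ define a $*$-homomorphism from $C^*(\mathbb F_{k+1}\times\mathbb Z)$ to $\prod_nB(H_n)/\bigoplus_nB(H_n)$. It involves the only nonzero commutator $[U_0,V_0]$, and yet it is locally liftable. Without $V_1,\dots,V_k$ the unitary $V_0$ cannot be unpacked.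
\end{remark}

\begin{thebibliography}{9}

\bibitem{Arv}
Arveson, \emph{Notes on extensions of $C^*$-algebras}, Duke Math. J. (1977).

\bibitem{BD}
David P. Blecher and Benton L. Duncan, \emph{Nuclearity-related properties for nonselfadjoint algebras}, arXiv:0804.0028 (2008).

\end{thebibliography}
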